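\title{Sequential Versus Fractional Covering Numbers on Binary Trees}

\begin{abstract}
For a class $\mathcal F$ of real functions and a binary tree $\mathbf z$, the fractional covering number $N'$ never exceeds the sequential covering number $N$, and if the labels of $\mathbf z$ do not depend on the path, then also $N(\mathcal F,2\delta,\mathbf z)\le N'(\mathcal F,\delta,\mathbf z)$. We show that no such reverse inequality holds for general trees: for all $c,\kappa\ge1$ there are a finite class, a tree and a scale $\delta$ with $N(\mathcal F,c\delta,\mathbf z)>\kappa N'(\mathcal F,\delta,\mathbf z)$. The proof reduces the lower bound to a partition game on a high-dimensional grid. We also prove two positive results: $N\le N'$ holds after the scale is enlarged by a factor that depends only on $\lfloor N'\rfloor$, and at scale $3\delta$ the loss in size is at most logarithmic in $N'$ and in the number of paths.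
\end{abstract}

\section{Introduction}

Let $\mathcal Z$ be a set. A \emph{$\mathcal Z$-valued binary tree of depth $T$} is a sequence $\mathbf z=(\mathbf z_1,\dots,\mathbf z_T)$ of maps $\mathbf z_t:\{\pm1\}^{t-1}\to\mathcal Z$. For a \emph{path} $\epsilon\in\{\pm1\}^T$ we write $\mathbf z_t(\epsilon)=\mathbf z_t(\epsilon_1,\dots,\epsilon_{t-1})$. A real-valued tree $\mathbf v$ of depth $T$ is determined by its $2^T-1$ labels, so these trees form the space $\mathbb R^{2^T-1}$, which we equip with its Borel $\sigma$-algebra. Let $\mathcal F\subset\mathbb R^{\mathcal Z}$ and $\delta>0$. We say that $\mathbf v$ is \emph{$\delta$-close to $f\in\mathcal F$ on $\epsilon$} if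
\[
\sum_{t=1}^T\bigl(\mathbf v_t(\epsilon)-f(\mathbf z_t(\epsilon))\bigr)^2\le T\delta^2 .
\]
For fixed $f$ and $\epsilon$ the set of such $\mathbf v$ is closed. Throughout, $\inf\emptyset=\infty$.

\begin{definition}\label{def:covers}
A set $V$ of real-valued trees of depth $T$ is a \emph{sequential $\delta$-cover} of $\mathcal F$ on $\mathbf z$ if for every $f\in\mathcal F$ and every path $\epsilon$ some $\mathbf v\in V$ is $\delta$-close to $f$ on $\epsilon$. The \emph{sequential covering number} $N(\mathcal F,\delta,\mathbf z)$ is the infimum of $|V|$ over all finite sequential $\delta$-covers.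

A Borel probability measure $\mu$ on real-valued trees of depth $T$ is a \emph{fractional covering at scale $\delta$ of size $\gamma$} if for every $f\in\mathcal F$ and every path $\epsilon$ the set of trees that are $\delta$-close to $f$ on $\epsilon$ has $\mu$-measure at least $1/\gamma$. The \emph{fractional covering number} $N'(\mathcal F,\delta,\mathbf z)$ is the infimum of all $\gamma>0$ for which such a $\mu$ exists.
\end{definition}

Think of the levels $t=1,\dots,T$ as rounds. A tree $\mathbf v$ is a rule that announces a number in round $t$ after seeing only the signs $\epsilon_1,\dots,\epsilon_{t-1}$. A cover is a list of rules such that, whatever the function and the path, one rule on the list has root mean square error at most $\delta$. A fractional covering is a random rule that achieves this error with probability at least $1/\gamma$. It is the linear relaxation of a cover: if $\mu$ has finite support, the weights $\gamma\mu(\{\mathbf v\})$ add up to $\gamma$ and give each pair $(f,\epsilon)$ total weight at least $1$, while a cover does the same with weights in $\{0,1\}$. In particular the uniform measure on a cover $V$ is a fractional covering of size $|V|$, so $N'\le N$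 at every scale.

In the \emph{classical case} each $\mathbf z_t$ is constant, so that all paths see the same sample of $T$ points. There the relaxation gains nothing beyond a factor $2$ in the scale; it is known that
\begin{equation}\label{eq:classical}
N(\mathcal F,2\delta,\mathbf z)\le N'(\mathcal F,\delta,\mathbf z)\le N(\mathcal F,\delta,\mathbf z),
\end{equation}
and we recall the short proof in Section~\ref{sec:packing}. Whether such a result holds in the sequential case is asked by Block, Dagan and Rakhlin \cite{BDR}. We take the question in the form of the exact analog of \eqref{eq:classical}, with no slack other than a constant in the scale.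

\medskip
\noindent\textbf{Question.} \emph{Is there an absolute constant $c\ge1$ such that $N(\mathcal F,c\delta,\mathbf z)\le N'(\mathcal F,\delta,\mathbf z)$ for every set $\mathcal Z$, every $\mathcal F\subset\mathbb R^{\mathcal Z}$, every depth $T\ge1$, every $\mathcal Z$-valued tree $\mathbf z$ of depth $T$ and every $\delta>0$?}
\medskip

One might well guess that there is. The proof of \eqref{eq:classical} works on each single path of any tree and covers $\mathcal F$ on that path by at most $N'$ functions at scale $2\delta$. It remains to glue these covers together into trees, and it is plausible that a larger constant $c$ pays for the gluing. The answer is nevertheless negative, even if a constant factor is allowed in the size as well.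

\begin{theorem}\label{thm:A}
For all $c\ge1$ and $\kappa\ge1$ there are a finite set $\mathcal Z$, a finite class $\mathcal F\subset\mathbb R^{\mathcal Z}$, a depth $T$, a $\mathcal Z$-valued tree $\mathbf z$ of depth $T$ and $\delta>0$ with
\[
N(\mathcal F,c\delta,\mathbf z)>\kappa\,N'(\mathcal F,\delta,\mathbf z).
\]
\end{theorem}

The case $\kappa=1$ answers the question. The gluing can be done, however, at a price in scale that depends only on $N'$, or at a price in size that is logarithmic.

\begin{theorem}\label{thm:B}
Let $\mathcal F\ne\emptyset$, let $N'(\mathcal F,\delta,\mathbf z)<\infty$ and put $k=\lfloor N'(\mathcal F,\delta,\mathbf z)\rfloor$. Then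
\[
N\bigl(\mathcal F,\sqrt k\,(6k-2)\,\delta,\mathbf z\bigr)\le k\le N'(\mathcal F,\delta,\mathbf z).
\]
\end{theorem}

\begin{theorem}\label{thm:C}
Let $\mathcal F\ne\emptyset$, let $\mathbf z$ have depth $T$ and let $N'=N'(\mathcal F,\delta,\mathbf z)<\infty$. Then
\[
N(\mathcal F,3\delta,\mathbf z)\le1+N'\ln\bigl(2^{T-1}N'\bigr).
\]
\end{theorem}

A $\delta$-cover is a $\delta'$-cover for $\delta'\ge\delta$, so $N$ is nonincreasing in the scale. Theorem~\ref{thm:B} therefore says that an example with $N(\mathcal F,c\delta,\mathbf z)>N'(\mathcal F,\delta,\mathbf z)$ must have $\sqrt k\,(6k-2)>c$, and Theorem~\ref{thm:A} says that the best scale constant for a given $k$ is unbounded as $k$ varies. Since $N'\ge1$ for nonempty $\mathcal F$, Theorem~\ref{thm:C} bounds the ratio $N(\mathcal F,3\delta,\mathbf z)/N'$ by $1+(T-1)\ln2+\ln N'$.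

Section~\ref{sec:packing} contains the packing bound that underlies all upper estimates, the proof of \eqref{eq:classical} and the proof of Theorem~\ref{thm:C}. Section~\ref{sec:game} introduces a game on a grid and deduces Theorem~\ref{thm:A} from a statement about this game, which Section~\ref{sec:strategy} proves, first in two dimensions and then in general. Section~\ref{sec:bounded} proves Theorem~\ref{thm:B} and depends only on Section~\ref{sec:packing}.

\section{Packings along paths}\label{sec:packing}

A \emph{node} is a string $u$ of at most $T-1$ signs. The empty string $o$ is the \emph{root}, the strings of length $T-1$ are the \emph{leaves}, and $u\preceq w$ means that $u$ is a prefix of $w$. A tree is a labeling of the nodes: round $t$ of the path $\epsilon$ takes place at the node $(\epsilon_1,\dots,\epsilon_{t-1})$. For a real-valued tree $\mathbf v$ and a node $u$ put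
\[
\|\mathbf v\|_u=\Bigl(\sum_{u'\preceq u}\mathbf v(u')^2\Bigr)^{1/2}.
\]
This is a seminorm, and $\|\mathbf v\|_u\le\|\mathbf v\|_w$ if $u\preceq w$. We identify $f\in\mathcal F$ with the tree $u\mapsto f(\mathbf z(u))$, and we put $r=\sqrt T\,\delta$. Then $\mathbf v$ is $\delta$-close to $f$ on $\epsilon$ exactly when $\|\mathbf v-f\|_w\le r$ for the leaf $w=(\epsilon_1,\dots,\epsilon_{T-1})$. If $\mathcal F=\emptyset$, then $N=N'=0$, so we assume $\mathcal F\ne\emptyset$; every fractional covering then has size $\gamma\ge1$.

\begin{lemma}\label{lem:packing}
Suppose that $\mathcal F$ has a fractional covering $\mu$ at scale $\delta$ of size $\gamma$. Let $f_1,\dots,f_p\in\mathcal F$ and let $w_1,\dots,w_p$ be leaves such that for all $i\ne j$ there is a common prefix $u$ of $w_i$ and $w_j$ with $\|f_i-f_j\|_u>2r$. Then $p\le\gamma$.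
\end{lemma}

\begin{proof}
The sets $E_i=\{\mathbf v:\|\mathbf v-f_i\|_{w_i}\le r\}$ have measure at least $1/\gamma$. If $\mathbf v\in E_i\cap E_j$ with $i\ne j$, then for every common prefix $u$ of $w_i$ and $w_j$,
\[
\|f_i-f_j\|_u\le\|\mathbf v-f_i\|_{w_i}+\|\mathbf v-f_j\|_{w_j}\le2r,
\]
against the hypothesis. So the $E_i$ are disjoint and $p/\gamma\le1$.
\end{proof}

Call a subset of $\mathcal F$ \emph{separated at $u$} if its distinct elements satisfy $\|f-g\|_u>2r$. Taking all $w_i$ equal to one leaf that extends $u$, we see that a set separated at $u$ has at most $\gamma$ elements. Hence every nonempty $\mathcal G\subset\mathcal F$ contains a largest subset separated at $u$, and every element of $\mathcal G$ lies within $2r$ of that subset in $\|\cdot\|_u$, since otherwise it could be added.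

Two cases of the question follow at once. In the classical case $\|f-g\|_w$ is the same for all leaves $w$, so a largest set separated at one leaf is a sequential $2\delta$-cover with at most $\gamma$ elements; this is the first inequality in \eqref{eq:classical}. And if $N'<2$ on an arbitrary tree, no two functions are separated at any leaf, so any single $f\in\mathcal F$ is a $2\delta$-cover. In general the separated sets vary with the leaf, and their union can be far too large.

\begin{example}\label{ex:leaves}
Let $T\ge2$, let $\mathcal Z$ be the set of nodes with $\mathbf z(u)=u$, let $\mathcal F$ consist of the $2^{T-1}$ indicator functions $\mathbf 1_w$ of the leaves, and let $r<1/2$. Along the path to a leaf $w$, the function $\mathbf 1_w$ agrees with the tree that is $1$ on all leaves and $0$ elsewhere, and every other $\mathbf 1_{w'}$ agrees with the zero tree. So $N(\mathcal F,\delta,\mathbf z)\le2$. Since $\|\mathbf 1_w-\mathbf 1_{w'}\|_w=1>2r$ for $w'\neq w$, Lemma~\ref{lem:packing} gives $N'\ge2$, hence $N=N'=2$. The same equation shows that a $2\delta$-cover made of elements of $\mathcal F$ must contain all of $\mathcal F$.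
\end{example}

Thus a small cover must use trees that imitate different functions on different paths. One source of such trees is the measure $\mu$ itself. The separated sets reduce the requirements on a cover to at most $2^{T-1}\gamma$ pairs, and a random sample from $\mu$ meets all of them.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\mu$ be a fractional covering of size $\gamma$. For each leaf $w$ let $\mathcal F_w\subset\mathcal F$ be a largest set separated at $w$, so $|\mathcal F_w|\le\gamma$. Draw $J=\lfloor\gamma\ln(2^{T-1}\gamma)\rfloor+1$ trees independently from $\mu$, and call a pair $(w,g)$ with $g\in\mathcal F_w$ \emph{missed} if no drawn tree $\mathbf v$ has $\|\mathbf v-g\|_w\le r$. Each pair is missed with probability at most $(1-1/\gamma)^J\le e^{-J/\gamma}$. Since $J>\gamma\ln(2^{T-1}\gamma)$, the expected number of missed pairs is at most $2^{T-1}\gamma e^{-J/\gamma}<1$, and some outcome misses no pair. In that outcome, given $f\in\mathcal F$ and a leaf $w$, choose $g\in\mathcal F_w$ with $\|f-g\|_w\le2r$ and a drawn tree $\mathbf v$ with $\|\mathbf v-g\|_w\le r$; then $\|\mathbf v-f\|_w\le3r$. Hence $N(\mathcal F,3\delta,\mathbf z)\le1+\gamma\ln(2^{T-1}\gamma)$.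 The right side is continuous in $\gamma$, and $\gamma$ can be taken arbitrarily close to $N'$.
\end{proof}

\section{A game on a grid, and a tree that plays it}\label{sec:game}

We want a class on which a random rule beats every short list of rules. The functions will be indexed by the points $x$ of a grid $X=[m]^D$, where $[m]=\{1,\dots,m\}$. In the first rounds $f_x$ spells out the coordinates of $x$, so that $f_x$ and $f_y$ are close when $x$ and $y$ differ in one coordinate and far apart when they differ in many. In these rounds a tree of a cover also has to spell something out, and this pins it to at most one grid point. In the later rounds the path repeatedly splits a set of grid points into parts with widely spaced labels. A tree can follow only one part, and it must decide which before the path reveals the part that will be split further. The parts are always unions of $M$-point segments of grid lines, so the $M$ trees $f_y$ of a segment serve each point of that segment, and $N'\le|X|/M$. A cover with $\kappa|X|/M$ trees, on the other hand, is pinned to a sparse set of points when $M$ is much larger than $\kappa$, and the path can steer away from that set. The following game isolates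 this contest.

\subsection{The game}

Fix integers $D\ge2$, $M\ge2$ and $m$ with $M\mid m$, and let $X=[m]^D$. A \emph{line in direction $i$} is a set of $m$ points of $X$ that agree in all coordinates except the $i$-th. A \emph{segment} is an $M$-element subset of a line; its points need not be consecutive. A nonempty set $G\subset X$ is \emph{admissible} if it can be partitioned into segments. We shall use one criterion:
\begin{equation}\label{eq:criterion}
\begin{gathered}
\text{a nonempty set that meets every line in some fixed direction}\\
\text{in a multiple of $M$ points is admissible.}
\end{gathered}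
\end{equation}
In particular $X$ is admissible.

Let $V$ be a finite set of \emph{tokens}. Each token $v$ carries a \emph{symbol} $\sigma(v)=(\sigma_1(v),\dots,\sigma_D(v))\in([m]\cup\{*\})^D$; different tokens may carry the same symbol, and $*$ differs from every element of $[m]$. A \emph{position} is a pair $(K,Q)$ with $K\subset X$ admissible and $Q\subset V$, and the game starts at $(X,V)$. A \emph{move} from $(K,Q)$ has three parts.
\begin{enumerate}
\item The Adversary names a partition $\pi$ of $K$ into admissible sets.
\item The Allocator names pairwise disjoint subsets $Q_G\subset Q$, $G\in\pi$.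
\item The Adversary picks $G\in\pi$, and the new position is $(G,Q_G)$.
\end{enumerate}
The Adversary wants to reach a segment none of whose tokens has a symbol resembling its points. If $|V|<|X|/M$ this takes one move: cut $X$ into $|X|/M$ segments and pick one that receives no token. The point is that any constant multiple of $|X|/M$ tokens is still too few, even if each token is forgiven a bounded number of wrong coordinates.

\begin{proposition}\label{prop:game}
For all integers $b\ge0$ and $\kappa\ge1$ there are integers $D,M\ge2$, $M\mid m$ and $L\ge1$ such that the following holds for every set $V$ of at most $\kappa|X|/M$ tokens. The Adversary has a strategy that, whatever the Allocator does, reaches after exactly $L$ moves a position $(K,Q)$ in which $K$ is a segment, say in direction $i_0$, and every $v\in Q$ has $\sigma_i(v)\ne x_i$ for more than $b$ indices $i\ne i_0$, where $x$ is any point of $K$.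
\end{proposition}

The coordinate $i_0$ is not counted: a disagreement along the segment is the error that the fractional covering makes too, and we grant it to the tokens for free. We prove Proposition~\ref{prop:game} in Section~\ref{sec:strategy} and now deduce Theorem~\ref{thm:A} from it.

\subsection{The tree and the class}\label{sub:tree}

Since $N$ is nonincreasing in the scale, the statement of Theorem~\ref{thm:A} for $\lceil c\rceil$ and $\lceil\kappa\rceil$ implies it for $c$ and $\kappa$, so let $c,\kappa\ge1$ be integers. Put $b=4c^2$ and $\Lambda=4c$, and take $D,M,m,L$ from Proposition~\ref{prop:game}.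

The paths must be able to express every choice of the Adversary. For admissible $K$ let $\Pi(K)$ be the finite set of partitions of $K$ into admissible sets; it contains $\{K\}$. Choose $q$ with $2^q\ge|X|$ and $2^q\ge|\Pi(K)|$ for all admissible $K$. Fix a surjection $\{\pm1\}^q\to\Pi(K)$ for each $K$, and for each partition $\pi$ an enumeration $\pi=\{G_1,\dots,G_l\}$ and a surjection $\{\pm1\}^q\to[l]$. Let
\[
T=Dm+L(2q+1),\qquad\delta=\sqrt{2/T},
\]
so that $T\delta^2=2$ and $T(c\delta)^2=2c^2$. Let $\mathcal Z$ be the set of nodes and $\mathbf z(u)=u$, so that a function on $\mathcal Z$ is an arbitrary labeling of the nodes. We define $\mathcal F=\{f_x:x\in X\}$ by giving the labels along a path $\epsilon$.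

\emph{Preliminary rounds.} In round $t=(i-1)m+s$, with $i\in[D]$ and $s\in[m]$, the label of $f_x$ is $1$ if $x_i=s$ and $0$ otherwise. Thus in the $i$-th group of $m$ rounds the labels of $f_x$ form the unit vector $e_{x_i}\in\mathbb R^m$, whatever the signs.

\emph{Blocks.} The remaining rounds form $L$ blocks of $2q+1$ rounds, which define admissible sets $X=K^{(0)}\supset K^{(1)}\supset\dots\supset K^{(L)}$. In block $\ell$, the signs of the first $q$ rounds select a partition $\pi^{(\ell)}=\{G_1,\dots,G_l\}\in\Pi(K^{(\ell-1)})$. The next round is the \emph{separation round}: the label of $f_x$ is $\Lambda j$ if $x\in G_j$ and $0$ if $x\notin K^{(\ell-1)}$, and the sign of this round is ignored. The signs of the last $q$ rounds select $j\in[l]$, and $K^{(\ell)}=G_j$. In the $2q$ rounds other than the separation round all labels are $0$.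

The label in the separation round depends only on $K^{(\ell-1)}$ and $\pi^{(\ell)}$, which are determined by earlier signs, so each $f_x$ is a well-defined labeling of nodes. The silent rounds make $T$ large, but they cost nothing, because $\delta$ is chosen so that $T\delta^2$ stays equal to $2$.

\begin{lemma}\label{lem:upper}
$N'(\mathcal F,\delta,\mathbf z)\le|X|/M$.
\end{lemma}

\begin{proof}
The trees $f_y$, $y\in X$, are distinct, since they differ in the preliminary rounds. Let $\mu$ be the uniform measure on them. Fix a path $\epsilon$ and $x\in X$. If $x\in K^{(L)}$, let $G=K^{(L)}$; every point of $G$ lies in the selected part in every block, so all $f_y$ with $y\in G$ have the same label in each separation round. Otherwise let $\ell$ be the block with $x\in K^{(\ell-1)}\setminus K^{(\ell)}$ and let $G$ be the part of $\pi^{(\ell)}$ that contains $x$. The points of $G$ lie in the selected part in the blocks before $\ell$, in the part $G$ in block $\ell$, and outside the set being partitioned in the blocks after $\ell$, where their label is $0$. So in both cases $G$ is admissible, contains $x$, and $f_y$ agrees with $f_x$ after the preliminary rounds for all $y\in G$. Let $y$ be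 one of the $M$ points of a segment in $G$ through $x$. Then $y$ differs from $x$ in at most one coordinate $i$, so the squared distance between $f_y$ and $f_x$ along $\epsilon$ is $|e_{x_i}-e_{y_i}|^2\le2=T\delta^2$. Hence the trees $\delta$-close to $f_x$ on $\epsilon$ have measure at least $M/|X|$.
\end{proof}

This proof is the reason why \emph{every} part of a partition has to be admissible, including the parts that the Adversary has no intention of picking: the points left behind must still be covered.

\begin{lemma}\label{lem:lower}
$N(\mathcal F,c\delta,\mathbf z)>\kappa|X|/M$.
\end{lemma}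

\begin{proof}
Suppose that $V$ is a sequential $c\delta$-cover with $|V|\le\kappa|X|/M$. We use the trees in $V$ as tokens, let them dictate the Allocator's answers, and record the Adversary's choices as a path, whose first $Dm$ signs are $+1$.

\emph{Symbols.} The labels of $\mathbf v\in V$ in the preliminary rounds of this path form vectors $\mathbf v^{(1)},\dots,\mathbf v^{(D)}\in\mathbb R^m$. As $|e_s-e_{s'}|=\sqrt2$ for $s\ne s'$, the triangle inequality shows that at most one $s$ satisfies $|\mathbf v^{(i)}-e_s|<1/\sqrt2$. Let $\sigma_i(\mathbf v)$ be this $s$ if it exists, and $*$ otherwise. If $\sigma_i(\mathbf v)\ne x_i$, then $|\mathbf v^{(i)}-e_{x_i}|^2\ge1/2$. So the preliminary rounds contribute at least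
\begin{equation}\label{eq:hamming}
\tfrac12\,\#\{i:\sigma_i(\mathbf v)\ne x_i\}
\end{equation}
to the squared distance between $\mathbf v$ and $f_x$.

\emph{Moves.} Suppose that $\ell-1$ moves have been made, that the signs up to the end of block $\ell-1$ have been written down, and that the position is $(K,Q)$ with $K=K^{(\ell-1)}$. When the Adversary names $\pi=\{G_1,\dots,G_l\}$, we append $q$ signs that select $\pi$ and arrive at the node $u$ of the separation round. The Allocator answers
\[
Q_{G_j}=\{\mathbf v\in Q:|\mathbf v(u)-\Lambda j|\le\sqrt2\,c\},\qquad j\in[l].
\]
These sets are disjoint because $2\sqrt2\,c<4c=\Lambda$. Here the tree structure is used: all parts are judged by the label at the same node $u$, which cannot depend on the part picked afterwards. When the Adversary picks $G_j$, we append the sign $+1$ and $q$ signs that select $j$, so that $K^{(\ell)}=G_j$.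

Let the Adversary follow the strategy of Proposition~\ref{prop:game}. After $L$ moves we have a full path $\epsilon$ and a position $(K,Q)$ with $K=K^{(L)}$. Take $x\in K$ and a tree $\mathbf v\in V$ whose squared distance from $f_x$ along $\epsilon$ is at most $2c^2$. In each block $x$ lies in the picked part $G_j$, so $f_x(u)=\Lambda j$ at the separation node $u$, and $|\mathbf v(u)-\Lambda j|\le\sqrt2\,c$. By induction on the moves $\mathbf v$ belongs to the token set of every position, so $\mathbf v\in Q$. By \eqref{eq:hamming}, $\sigma_i(\mathbf v)\ne x_i$ for at most $4c^2=b$ indices $i$. This contradicts Proposition~\ref{prop:game}. Hence every finite $c\delta$-cover has more than $\kappa|X|/M$ elements; the class $\mathcal F$ itself is one, so the infimum defining $N$ is attained.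
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Lemmas~\ref{lem:lower} and~\ref{lem:upper} give $N(\mathcal F,c\delta,\mathbf z)>\kappa|X|/M\ge\kappa N'(\mathcal F,\delta,\mathbf z)$.
\end{proof}

\begin{remark}
Multiplying all functions, all trees and $\delta$ by the same $\lambda>0$ changes neither $N$ nor $N'$. The labels of our class are nonnegative and finite in number, so the example can be rescaled to take values in $[0,1]$.
\end{remark}

\section{The Adversary's strategy}\label{sec:strategy}

\subsection{Boxes that avoid a sparse set}

The Adversary needs to cut almost all of a grid into subgrids that contain no symbol of a token. The tool is the fact that a dense subset of a large product contains a product of large sets.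

\begin{lemma}[Erd\H{o}s \cite{Erdos}]\label{lem:density}
For integers $d,a\ge1$ and $\theta\in(0,1]$ there is $n_0(d,a,\theta)$ with the following property. If $n\ge n_0(d,a,\theta)$, if $X_1,\dots,X_d$ are $n$-element sets and if $W\subset\prod_iX_i$ has $|W|\ge\theta n^d$, then there are $A_i\subset X_i$ with $|A_i|=a$ and $\prod_iA_i\subset W$.
\end{lemma}

\begin{proof}
We use induction on $d$. For $d=1$ any $n\ge a/\theta$ gives $|W|\ge a$. For $d\ge2$ let $p=n_0(d-1,a,\theta/2)$, and let $n\ge p$ satisfy $\theta n/2>(a-1)\binom pa^{d-1}$. Choose independent uniformly random $p$-subsets $Y_i\subset X_i$ for $i<d$, and let $Y=\prod_{i<d}Y_i$. Each point of $W$ lies in $Y\times X_d$ with probability $(p/n)^{d-1}$, so for some choice $|W\cap(Y\times X_d)|\ge\theta p^{d-1}n$. For $t\in X_d$ let $W_t=\{y\in Y:(y,t)\in W\}$, and let $g$ be the number of $t$ with $|W_t|\ge\frac\theta2p^{d-1}$. Then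
\[
\theta p^{d-1}n\le\sum_t|W_t|\le gp^{d-1}+n\cdot\tfrac\theta2p^{d-1},
\]
so $g\ge\theta n/2$. By induction each of these $g$ sets $W_t$ contains a product of $a$-subsets of the $Y_i$. There are $\binom pa^{d-1}$ such products and $g>(a-1)\binom pa^{d-1}$, so one product $\prod_{i<d}A_i$ lies in $W_t$ for at least $a$ values of $t$. Let $A_d$ consist of $a$ of these values.
\end{proof}

A \emph{box} is a set $K=\prod_{i=1}^DA_i\subset X$ together with a nonempty set $\operatorname{Act}(K)\subset[D]$ of \emph{active} coordinates, such that the sets $A_i$ with $i$ active have a common size divisible by $M$, the \emph{side} of $K$, and the other $A_i$ are singletons. The inactive coordinates are called \emph{fixed}, and the elements of the singletons are the \emph{fixed values}. A line in an active direction meets $K$ in no point or in as many points as the side, so boxes are admissible by \eqref{eq:criterion}. A box with one active coordinate and side $M$ is a segment.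

\begin{lemma}\label{lem:boxes}
Let $K$ be a box with $d$ active coordinates and side $n$, let $M\mid a$ and $n\ge n_0(d,a,\theta)$, and let $P\subset K$. Then $K=E\sqcup B_1\sqcup\dots\sqcup B_l$, where each $B_j$ is a box of side $a$ with the same active coordinates and fixed values as $K$ and $B_j\cap P=\emptyset$, and where $E$ is empty or admissible and $|E|\le|P|+\theta|K|$.
\end{lemma}

\begin{proof}
Identify $K$ with the product of its $d$ active factors. Choose disjoint boxes of side $a$ inside $K\setminus P$ one after another. As long as the set $W$ of points of $K$ outside $P$ and outside the chosen boxes has at least $\theta|K|$ elements, Lemma~\ref{lem:density} provides another box inside $W$. When the process stops, $|W|<\theta|K|$ and the uncovered set is $E=P\cup W$. A line in a fixed active direction meets $K$ in $0$ or $n$ points and each $B_j$ in $0$ or $a$ points, hence meets $E$ in a multiple of $M$ points, and \eqref{eq:criterion} applies.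
\end{proof}

The divisibility of all sides by $M$ serves only to make the leftover set $E$ a legal part.

\subsection{Two dimensions}\label{sub:two}

The mechanism is visible for $D=2$ and $b=0$, where a token is useful to a final segment only if it has the correct fixed coordinate. We show that the Adversary wins in two moves against $\kappa|X|/M$ tokens for any real $\kappa<2$.

It does not help to slice $X$ into lines at once. Let $V$ consist of $m/M$ tokens with symbol $(s,s)$ for each $s\in[m]$, which makes $|X|/M$ tokens in all. Whichever direction the Adversary chooses, the line with fixed value $s$ receives the $m/M$ tokens $(s,s)$, and from then on the Allocator can give every part $G$ of it $|G|/M$ of them. These tokens are good for both directions because their symbols lie inside the set being sliced. So the Adversary first moves to a set that contains no symbol.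

Choose $M$ and $\theta>0$ with $\kappa<2(1-\kappa/M-\theta)$, and let $m\ge n_0(2,M,\theta)$ be a multiple of $M$. Let $P\subset X$ be the set of symbols without $*$, so $|P|\le\kappa m^2/M$. Lemma~\ref{lem:boxes} partitions $X$ into a leftover set and $l\ge(1-\kappa/M-\theta)m^2/M^2$ boxes of side $M$ that avoid $P$. The Adversary names this partition and picks a box $K=A_1\times A_2$ with the fewest tokens; their number is
\[
|Q|\le\frac{\kappa m^2/M}{l}\le\frac{\kappa M}{1-\kappa/M-\theta}<2M .
\]
No symbol lies in $K$, so the sets $\{v\in Q:\sigma_1(v)\in A_1\}$ and $\{v\in Q:\sigma_2(v)\in A_2\}$ are disjoint, and one of them, say the first, has fewer than $M=|A_1|$ elements. Some $s\in A_1$ is then the first coordinate of no symbol in $Q$. The Adversary cuts $K$ into the segments $\{s'\}\times A_2$, $s'\in A_1$, and picks $\{s\}\times A_2$; see Figure~\ref{fig:box}.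

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\fill[gray!12] (0,0) rectangle (3,6);
\fill[gray!12] (0,0) rectangle (6,3);
\fill[gray!40] (0,0) rectangle (3,3);
\draw[gray!70] (0,0) grid (6,6);
\draw[very thick] (1,0) rectangle (2,3);
\fill (0.5,4.5) circle (5pt);
\fill (2.5,3.5) circle (5pt);
\fill (4.5,0.5) circle (5pt);
\fill (3.5,2.5) circle (5pt);
\fill (4.5,4.5) circle (5pt);
\node at (1.5,-0.55) {$A_1$};
\node at (-0.65,1.5) {$A_2$};
\end{tikzpicture}
\caption{A box $A_1\times A_2$ of side $M=3$ (dark; cells are grid points) holding fewer than $2M$ tokens, whose symbols (dots) all lie outside it. No symbol is in both light strips, so one strip, here the one above $A_1$, contains fewer than $M$ symbols. The outlined segment has a first coordinate that no symbol shares.}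
\label{fig:box}
\end{figure}

\subsection{The potential}

Three things change when $b$ and $\kappa$ are arbitrary. First, a token with one wrong fixed coordinate is not yet lost, so counting the useful tokens does not register progress; we give a token the weight $2^{-j}$ once it has $j$ wrong fixed coordinates. Second, one slicing is not enough, so we need many coordinates. With $d$ active coordinates the best slicing direction is only guaranteed to hit a fraction $1/d$ of the weight, and it halves that fraction. The gains $1-\frac1{2d}$ multiply to something arbitrarily small because the harmonic series diverges, and this fixes the size of $D$. Third, after slicing in direction $i$ a token whose symbol was outside the box only in coordinate $i$ agrees with the slice in all active coordinates. The Adversary must dodge the symbols again before each slicing, which requires a rapidly increasing sequence of sides.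

Let integers $b\ge0$ and $\kappa\ge1$ be given, and put
\[
D=2^{4b+5}\kappa^4,\qquad M=2^{b+4}\kappa D,\qquad\theta=\frac1{8D},\qquad L=2D-1.
\]
Let $m_1=M$, for $1\le d\le D$ let $m_{d+1}\ge n_0(d,m_d,\theta)$ be a multiple of $M$, and let $m=m_{D+1}$.

Consider a position $(K,Q)$ in which $K=\prod_iA_i$ is a box. For a token $v$ let $\operatorname{cost}(v,K)$ be the number of fixed coordinates $i$ at which $\sigma_i(v)$ differs from the fixed value, and let
\[
S(v,K)=\{i\in\operatorname{Act}(K):\sigma_i(v)\notin A_i\}.
\]
A coordinate in $S(v,K)$ is one for which $v$ will be charged if it is fixed next, no matter at which value. Call $v$ \emph{cheap for $K$} if $\operatorname{cost}(v,K)\le b$, and put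
\[
\omega(K,Q)=\sum_{v\in Q\text{ cheap for }K}2^{-\operatorname{cost}(v,K)},\qquad\psi(K,Q)=\frac{M\,\omega(K,Q)}{|K|}.
\]
Since $K$ splits into $|K|/M$ segments, $\psi$ is the weight available per segment. Leaving out the tokens that are not cheap gives every counted token a weight of at least $2^{-b}$, so
\begin{equation}\label{eq:count}
\#\{v\in Q:v\text{ cheap for }K\}\le2^b\,\omega(K,Q).
\end{equation}
This turns a bound on the weight into a bound on the number of symbols that have to be dodged. Finally, call $(K,Q)$ \emph{$d$-good} if $K$ has $d$ active coordinates and side $m_d$, and $S(v,K)\ne\emptyset$ for every cheap $v\in Q$.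

\begin{lemma}[dodging]\label{lem:dodge}
Let $1\le d\le D$, and let $(K,Q)$ be a position in which $K$ is a box with $d$ active coordinates and side $m_{d+1}$, and $\psi(K,Q)\le2\kappa$. Then the Adversary can force in one move a $d$-good position $(K',Q')$ with $\psi(K',Q')\le\psi(K,Q)/(1-\frac1{4D})$.
\end{lemma}

\begin{proof}
For each cheap $v\in Q$ with $S(v,K)=\emptyset$ let $x^v\in K$ be the point with active coordinates $\sigma_i(v)$ and the fixed values of $K$, and let $P$ be the set of these points. By \eqref{eq:count} and the choice of $M$,
\[
|P|\le2^b\psi(K,Q)\frac{|K|}M\le\frac{2^{b+1}\kappa}M|K|=\frac{|K|}{8D}.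
\]
Lemma~\ref{lem:boxes} with $n=m_{d+1}$ and $a=m_d$ gives $K=E\sqcup B_1\sqcup\dots\sqcup B_l$ with $|E|\le|K|/(4D)$. The Adversary names this partition, omitting $E$ if it is empty, and the Allocator answers with disjoint sets $Q_j=Q_{B_j}\subset Q$. The boxes $B_j$ have the same fixed coordinates and values as $K$, so costs do not change, and $\sum_j\omega(B_j,Q_j)\le\omega(K,Q)$. In terms of $\psi$,
\[
\sum_j|B_j|\,\psi(B_j,Q_j)\le|K|\,\psi(K,Q),\qquad\sum_j|B_j|\ge\Bigl(1-\frac1{4D}\Bigr)|K| .
\]
The Adversary picks the $j$ with the smallest $\psi(B_j,Q_j)$, and this value is at most $\psi(K,Q)/(1-\frac1{4D})$. Let $v\in Q_j$ be cheap. If $S(v,K)\ne\emptyset$, then $S(v,B_j)\supset S(v,K)$ is nonempty. If $S(v,K)=\emptyset$, then $x^v\in P$ lies outside $B_j$ although it has the right fixed values, so some active coordinate $\sigma_i(v)$ is outside the $i$-th factor of $B_j$, and again $S(v,B_j)\ne\emptyset$. So $(B_j,Q_j)$ is $d$-good.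
\end{proof}

\begin{lemma}[slicing]\label{lem:slice}
Let $2\le d\le D$ and let $(K,Q)$ be $d$-good. Then the Adversary can force in one move a position $(K',Q')$ in which $K'$ is a box with $d-1$ active coordinates and side $m_d$, and $\psi(K',Q')\le(1-\frac1{2d})\,\psi(K,Q)$.
\end{lemma}

\begin{proof}
For an active coordinate $i$ let $\omega_i$ be the total weight $2^{-\operatorname{cost}(v,K)}$ of the cheap $v\in Q$ with $i\in S(v,K)$, and write $\omega=\omega(K,Q)$. By goodness every cheap token is counted in at least one $\omega_i$, so $\sum_i\omega_i\ge\omega$, and some $i$ has $\omega_i\ge\omega/d$. The Adversary partitions $K$ into the $m_d$ slices $K_s=\{x\in K:x_i=s\}$, $s\in A_i$. These are boxes with $d-1\ge1$ active coordinates and side $m_d$. Let $Q_s\subset Q$ be the disjoint sets named by the Allocator. We have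
\[
\operatorname{cost}(v,K_s)=\begin{cases}\operatorname{cost}(v,K)&\text{if }\sigma_i(v)=s,\\ \operatorname{cost}(v,K)+1&\text{otherwise.}\end{cases}
\]
So a token that is cheap for $K_s$ is cheap for $K$, its weight does not increase, and its weight is halved in every slice if $i\in S(v,K)$. Each token is in at most one $Q_s$, hence
\[
\sum_{s\in A_i}\omega(K_s,Q_s)\le(\omega-\omega_i)+\tfrac12\omega_i\le\Bigl(1-\frac1{2d}\Bigr)\omega .
\]
All slices have $|K|/m_d$ points, so the average of $\psi(K_s,Q_s)$ over the $m_d$ slices is $\frac M{|K|}\sum_s\omega(K_s,Q_s)\le(1-\frac1{2d})\psi(K,Q)$. The Adversary picks a slice where $\psi$ is at most the average.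
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:game}]
The set $X$ is a box with $D$ active coordinates and side $m_{D+1}$, all costs are $0$, and $\psi(X,V)=M|V|/|X|\le\kappa$. One dodging move leads to a $D$-good position with potential $\psi_D\le\kappa/(1-\frac1{4D})\le2\kappa$.

Suppose that a $d$-good position with potential $\psi_d\le2\kappa$ has been reached, where $2\le d\le D$. A slicing move leads to a box with $d-1$ active coordinates, side $m_d$ and potential at most $(1-\frac1{2d})\psi_d\le2\kappa$. So Lemma~\ref{lem:dodge} applies with $d-1$ in place of $d$ and leads to a $(d-1)$-good position with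
\[
\psi_{d-1}\le\frac{1-\frac1{2d}}{1-\frac1{4D}}\,\psi_d\le\frac{1-\frac1{2d}}{1-\frac1{4d}}\,\psi_d\le\Bigl(1-\frac1{4d}\Bigr)\psi_d ,
\]
by $d\le D$ and $1-2y\le(1-y)^2$. This is why $\theta$ and $M$ are tied to $D$: the loss to the leftover set must stay below the smallest gain from slicing.

After $1+2(D-1)=L$ moves the position $(K,Q)$ is $1$-good. Then $K$ has one active coordinate and side $m_1=M$, so it is a segment and $\omega(K,Q)=\psi_1$. From $1-y\le e^{-y}$ and $\sum_{d=2}^D\frac1d\ge\int_2^{D+1}\frac{dy}y=\ln\frac{D+1}2$ we get
\[
\omega(K,Q)\le2\kappa\prod_{d=2}^D\Bigl(1-\frac1{4d}\Bigr)\le2\kappa\Bigl(\frac{D+1}2\Bigr)^{-1/4}<2\kappa\bigl(2^{4b+4}\kappa^4\bigr)^{-1/4}=2^{-b}.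
\]
By \eqref{eq:count} the set $Q$ contains no cheap token: every $v\in Q$ differs from the points of $K$ in more than $b$ of the $D-1$ fixed coordinates.
\end{proof}

\section{Bounded fractional covering number}\label{sec:bounded}

We prove Theorem~\ref{thm:B} in the notation of Section~\ref{sec:packing}. Since $\mathcal F\ne\emptyset$ we have $k\ge1$, and since $N'<k+1$ there is a fractional covering of size $\gamma<k+1$. Every integer bounded by $\gamma$ is at most $k$; in particular a set separated at a node has at most $k$ elements.

\subsection{Classes}

The obstacle to gluing is that largest separated sets at a node and at its children need not be related. We replace them by a partition of $\mathcal F$ that is canonical and can only become finer along a path. A \emph{chain at $u$} is a finite sequence $g_0,\dots,g_s$ in $\mathcal F$ with $\|g_{j-1}-g_j\|_u\le2r$ for all $j$. Being joined by a chain at $u$ is an equivalence relation on $\mathcal F$; let $\mathcal C_u$ be the set of its classes.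

\begin{lemma}\label{lem:classes}
For all nodes $u\preceq u'$:
\begin{enumerate}
\item[(a)] $1\le|\mathcal C_u|\le k$;
\item[(b)] every class in $\mathcal C_{u'}$ is contained in a class in $\mathcal C_u$;
\item[(c)] if $f,g$ lie in the same class of $\mathcal C_u$, then $\|f-g\|_u\le(6k-2)r$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Elements of different classes are more than $2r$ apart, so choosing one element from each class gives a set separated at $u$. (b) A chain at $u'$ is a chain at $u$, because $\|\cdot\|_u\le\|\cdot\|_{u'}$. (c) Let $C$ be the class. Take a largest subset of $C$ separated at $u$ and call its at most $k$ elements centers. Let $f=g_0,\dots,g_s=g$ be a chain; it lies in $C$. Choose centers $\bar g_j$ with $\|g_j-\bar g_j\|_u\le2r$. Then $\|\bar g_{j-1}-\bar g_j\|_u\le6r$, so $\bar g_0$ and $\bar g_s$ are connected in the graph that joins centers at distance at most $6r$. A shortest connection in this graph has at most $k-1$ edges, so $\|f-g\|_u\le2r+6r(k-1)+2r$.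
\end{proof}

\subsection{How many trees are needed}

Each tree of the cover will follow a decreasing sequence of classes along every path. The bound (a) does not tell us how many trees this takes: a tree that follows the class $C$ at $u$ has to stay inside $C$, and different classes may split on different branches. So we compute the demand of each class from the leaves up. For $C\in\mathcal C_u$ put $\nu_u(C)=1$ if $u$ is a leaf, and otherwise
\[
\nu_u(C)=\max_{\eta=\pm1}\ \sum_{C'\in\mathcal C_{u\eta},\ C'\subset C}\nu_{u\eta}(C'),
\]
where $u\eta$ is the child of $u$ with last sign $\eta$. By (b) each class $C$ is the disjoint union of the classes $C'$ in the sum, so the sum is not empty and $\nu_u(C)\ge1$ by induction. Let $\nu=\sum_{C\in\mathcal C_o}\nu_o(C)$.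

\begin{example}\label{ex:four}
Let $T=2$ and $\Lambda>2r$, and let $f_1,f_2,f_3,f_4$ have labels $0,0,\Lambda,\Lambda$ at the root, $0,\Lambda,0,0$ at the node $+$, and $0,0,0,\Lambda$ at the node $-$. The root classes are $\{f_1,f_2\}$ and $\{f_3,f_4\}$; the first splits only at $+$ and the second only at $-$. Each leaf has three classes, but $\nu=2+2=4$.
\end{example}

The demand can thus exceed the number of classes at every node. It is still bounded by $\gamma$, and this is where we need Lemma~\ref{lem:packing} with different leaves for different functions.

\begin{lemma}\label{lem:demand}
$\nu\le k$.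
\end{lemma}

\begin{proof}
For a node $u$ that is not a leaf and $C\in\mathcal C_u$ let $\eta(u,C)$ be a sign that attains the maximum in the definition of $\nu_u(C)$. Define sets $\Sigma(u,C)$ of pairs $(w,A)$, with $w\succeq u$ a leaf and $A\in\mathcal C_w$, $A\subset C$, by $\Sigma(u,C)=\{(u,C)\}$ if $u$ is a leaf and otherwise
\[
\Sigma(u,C)=\bigcup_{C'\in\mathcal C_{u\eta},\ C'\subset C}\Sigma(u\eta,C'),\qquad\eta=\eta(u,C).
\]
The union is disjoint, since the nonempty set $A$ lies in only one $C'$. So $|\Sigma(u,C)|=\nu_u(C)$ by induction from the leaves, and $\Sigma=\bigcup_{C\in\mathcal C_o}\Sigma(o,C)$ has $\nu$ elements. By construction, if $(w,A)\in\Sigma$ and $u$ is a proper prefix of $w$, then the sign of $w$ that follows $u$ is $\eta(u,C)$, where $C$ is the class in $\mathcal C_u$ that contains $A$.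

Let $(w,A)$ and $(w',A')$ be pairs in $\Sigma$, and suppose that at every common prefix $u$ of $w$ and $w'$ the sets $A$ and $A'$ lie in the same class of $\mathcal C_u$. The root is a common prefix, and after a common prefix that is not a leaf the next signs of $w$ and $w'$ agree. Hence $w=w'$, and then $A=A'$. So for distinct pairs there is a common prefix $u$ at which $A$ and $A'$ lie in different classes, and any $f\in A$, $f'\in A'$ have $\|f-f'\|_u>2r$. Choosing one function in $A$ for each $(w,A)\in\Sigma$ and applying Lemma~\ref{lem:packing} gives $\nu\le\gamma<k+1$.
\end{proof}

\subsection{The cover}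

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Assigning classes.} We choose classes $\alpha_i(u)\in\mathcal C_u$ for $i\in[\nu]$ and all nodes $u$ such that $\alpha_i(u\eta)\subset\alpha_i(u)$, and such that each $C\in\mathcal C_u$ equals $\alpha_i(u)$ for at least $\nu_u(C)$ indices $i$. At the root, give each class $C$ exactly $\nu_o(C)$ indices. If the choice has been made at $u$ and $\eta$ is a sign, consider the indices with $\alpha_i(u)=C$. There are at least $\nu_u(C)\ge\sum_{C'}\nu_{u\eta}(C')$ of them, the sum being over the classes $C'\subset C$ in $\mathcal C_{u\eta}$. Give each $C'$ its $\nu_{u\eta}(C')$ indices and give any remaining indices to one of the $C'$. At a leaf, every class is assigned to some index.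

\emph{Choosing labels.} A tree needs a number at each node, so we pick representatives $\phi_i(u)\in\alpha_i(u)$ and let $\mathbf v^i(u)=\phi_i(u)(\mathbf z(u))$. If the representative changed at every node, the bound (c) would have to be paid once per round, so we change it only when forced: $\phi_i(o)\in\alpha_i(o)$ is arbitrary, $\phi_i(u\eta)=\phi_i(u)$ if $\phi_i(u)\in\alpha_i(u\eta)$, and $\phi_i(u\eta)$ is any element of $\alpha_i(u\eta)$ otherwise. (In Example~\ref{ex:leaves} there is one class at each inner node and there are two classes at each leaf, so $\nu=2$. The index that is assigned $\{\mathbf 1_w\}$ at every leaf $w$ changes its representative in the last round if necessary, and the construction can return the two trees found there.)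

\emph{The error.} Let $f\in\mathcal F$, let $w$ be a leaf, and let $i$ be an index with $f\in\alpha_i(w)$; then $f\in\alpha_i(u)$ for all $u\preceq w$. Suppose that $\phi_i$ changes from $u$ to $u\eta$ on the way to $w$. Then $\phi_i(u)$ lies in $\alpha_i(u)$ but not in $\alpha_i(u\eta)$, so $\alpha_i(u)$ contains at least two classes of $\mathcal C_{u\eta}$. Every other class of $\mathcal C_u$ contains at least one, so $|\mathcal C_{u\eta}|\ge|\mathcal C_u|+1$. By (a) and (b) the number of classes is nondecreasing along the path and lies between $1$ and $k$, so there are at most $k-1$ changes. The prefixes of $w$ thus fall into at most $k$ intervals on which $\phi_i$ is constant. Let $g$ be the representative on such an interval and $u$ its last node. Both $f$ and $g$ lie in $\alpha_i(u)$, and on the interval $\mathbf v^i$ has the labels of $g$, so by (c) the interval contributes at most $\|f-g\|_u^2\le(6k-2)^2r^2$ to $\|\mathbf v^i-f\|_w^2$. Summing over the intervals gives $\|\mathbf v^i-f\|_w\le\sqrt k\,(6k-2)\,r$.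

Hence $\mathbf v^1,\dots,\mathbf v^\nu$ form a sequential cover at scale $\sqrt k\,(6k-2)\,\delta$, and $\nu\le k$ by Lemma~\ref{lem:demand}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BDR}
Adam Block, Yuval Dagan, and Sasha Rakhlin, \emph{Majorizing Measures, Sequential Complexities, and Online Learning}, arXiv:2102.01729 (2021).

\bibitem{Erdos}
Erd\H{o}s, \emph{Israel J. Math.} \textbf{2} (1964).

\end{thebibliography}
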